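# Multistep homology of the simplex in characteristic two: one generator when the step is a two-power

Throughout, $n\in\mathbb N$, $S_n$ is the symmetric group of degree $n$, and $\mathbb F$ is a field of characteristic two. A two-power is a number $2^s$ with $s\ge 0$, so $1$ is a two-power.

## 1. Subsets, step maps and multilinear polynomials

**Definition (the modules).** For $k\in\mathbb Z$ let $\Omega^{(k)}$ be the set of $k$-subsets of $\{1,\dots,n\}$, and let $\mathbb F\Omega^{(k)}$ be the $\mathbb F$-vector space with basis $\Omega^{(k)}$. The group $S_n$ permutes the basis, so $\mathbb F\Omega^{(k)}$ is an $\mathbb FS_n$-module (a right module). It is zero if $k<0$ or $k>n$.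

**Definition (the step maps).** For $t\ge 0$ let $\phi^{(t)}_k:\mathbb F\Omega^{(k)}\to\mathbb F\Omega^{(k-t)}$ be the $\mathbb FS_n$-homomorphism, written on the right, with
$$Y\phi^{(t)}_k=\sum_{X\subseteq Y,\ |X|=|Y|-t}X\qquad (Y\in\Omega^{(k)}).$$

For example, $\{1,2,3\}\phi^{(2)}_3=\{1\}+\{2\}+\{3\}$. When $t=1$ these are the boundary maps of a simplex modulo two; for general $t$ we drop $t$ vertices at once.

**Polynomial form.** Write the set $Y$ as the monomial $\prod_{i\in Y}x_i$. Then $P_n=\bigoplus_k\mathbb F\Omega^{(k)}$ becomes the space of multilinear polynomials in $x_1,\dots,x_n$, and $S_n$ permutes the variables. Let $D^{(j)}:P_n\to P_n$ be the operator that equals $\phi^{(j)}_k$ on each $\mathbb F\Omega^{(k)}$, and put $D(z)=\sum_j D^{(j)}z^j$. We will see that the $D^{(j)}$ commute with each other, so we may write them on the left without harm. Expanding the product shows that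
$$D(z)\prod_{i\in Y}x_i=\prod_{i\in Y}(x_i+z),$$
because the coefficient of $z^j$ on the right is the sum of the monomials of the $(|Y|-j)$-subsets of $Y$. Hence
$$D(z)(fg)=D(z)f\cdot D(z)g\quad\text{if } f,g\in P_n \text{ involve disjoint sets of variables.}$$

Here is the computation we will use most. Since $D(z)(x_1+x_2)=x_1+x_2+2z=x_1+x_2$, a factor $x_a+x_b$ is a constant for $D(z)$. For instance,
$$D(z)\bigl((x_1+x_2)x_3\bigr)=(x_1+x_2)x_3+z(x_1+x_2).$$

**Composition.** A $(|Y|-i-j)$-subset $X$ of $Y$ is reached from $Y$ through $\binom{i+j}{i}$ intermediate sets, so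
$$D^{(i)}D^{(j)}=\tbinom{i+j}{i}D^{(i+j)}.\tag{1}$$
In particular the $D^{(j)}$ commute. We recall the textbook fact (Lucas's theorem, or Kummer's theorem) that $\binom{c+d}{d}$ is odd if and only if $c$ and $d$ have no binary digit $1$ in common. For $t\ge1$ this gives $D^{(t)}D^{(t)}=\binom{2t}{t}D^{(2t)}=0$.

**Definition (the operators $y_i$).** Put $y_i=D^{(2^i)}$ for $i\ge 0$.

For example, by (1), $y_0y_1=\binom31D^{(3)}=D^{(3)}$, whereas $y_1y_1=\binom42D^{(4)}=0$. So $D^{(3)}$ is a product of the $y$'s, and $y_1f=0$ forces $D^{(3)}f=0$; but (1) gives no such conclusion about $D^{(4)}f=y_2f$. In general, let $j\ge 2^s$ and choose $i$ with $2^i\le j<2^{i+1}$. Then $i\ge s$, and $j-2^i<2^i$ shares no binary digit with $2^i$, so $\binom{j}{2^i}$ is odd and $D^{(j)}=D^{(j-2^i)}y_i$. Hence, for $f\in P_n$,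
$$y_if=0\ \text{ for all } i\ge s\iff D^{(j)}f=0\ \text{ for all } j\ge 2^s.\tag{2}$$

## 2. The homology modules and the vector $v^{(t)}_k$

**Definition (homology).** Let $t\ge1$. Since $D^{(t)}D^{(t)}=0$, we have $\operatorname{im}\phi^{(t)}_{k+t}\subseteq\ker\phi^{(t)}_k$. The homology module in degree $k$ is
$$H_k=\ker\phi^{(t)}_k/\operatorname{im}\phi^{(t)}_{k+t}.$$

For example, let $n=4$, $t=2$, $k=2$. Each pair is sent to $\varnothing$, so $\ker\phi^{(2)}_2$ consists of the combinations of pairs with coefficient sum $0$ and has dimension $5$. The image of $\phi^{(2)}_4$ is spanned by the sum of all six pairs. So $\dim H_2=4$.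

**Definition (the vector $v^{(t)}_k$).** For $\ell\ge0$ let $G_\ell=\langle(1,2)\rangle\times\langle(3,4)\rangle\times\dots\times\langle(2\ell-1,2\ell)\rangle$, and let $G_\ell$ be trivial for $\ell<0$ (as it is for $\ell=0$). For $k\ge0$ with $2k\le n$ put
$$v^{(t)}_k=\{2,4,\dots,2k\}\sum_{\sigma\in G_{k-t+1}}\sigma\ \in\ \mathbb F\Omega^{(k)},$$
where $\{2,4,\dots,2k\}$ means $\varnothing$ if $k=0$.

For $n=4$, $t=2$, $k=2$ the group is $G_1=\langle(1,2)\rangle$ and $v^{(2)}_2=\{2,4\}+\{1,4\}=(x_1+x_2)x_4$.

**Product formula.** Let $t\ge1$ and $r=\max(0,k-t+1)$, so $0\le r\le k$. Each transposition $(2i-1,2i)$ with $i\le r$ moves exactly one element of $\{2,4,\dots,2k\}$, namely $2i$. So summing over the group replaces $x_{2i}$ by $x_{2i-1}+x_{2i}$ for each $i\le r$: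
$$v^{(t)}_k=\prod_{i\le r}(x_{2i-1}+x_{2i})\prod_{r<i\le k}x_{2i}.\tag{3}$$
It follows that $D(z)v^{(t)}_k=\prod_{i\le r}(x_{2i-1}+x_{2i})\prod_{r<i\le k}(x_{2i}+z)$ has degree $k-r$ in $z$. If $k\ge t-1$, then $k-r=t-1$; if $k<t-1$, then $r=0$ and $k-r=k<t$. In both cases $k-r<t$, so $D^{(t)}v^{(t)}_k=0$, and $v^{(t)}_k$ generates a submodule of $\ker\phi^{(t)}_k$. In fact every $D^{(j)}$ with $j\ge t$ kills $v_k^{(t)}$, not only $D^{(t)}$.

## 3. Does one explicit class generate all of $H_k$?

In Mark Wildon, "The multistep homology of the simplex and representations of symmetric groups", arXiv:1803.00465 (2018), it is conjectured that if $t$ is a two-power and $2k\le n$, then the class of $v^{(t)}_k$ generates the whole homology module. The question is whether this is so. The answer is yes.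

**Theorem 1.** If $t=2^s$, $k\ge0$ and $2k\le n$, then $H_k$ is generated as an $\mathbb FS_n$-module by $v^{(t)}_k+\operatorname{im}\phi^{(t)}_{k+t}$.

The hypothesis on $t$ cannot be dropped for any $t$.

**Theorem 3.** If $t\ge1$ is not a two-power, there exist $n,k$ with $0\le k$ and $2k\le n$ such that $H_k$ is not generated by the class of $v^{(t)}_k$.

So for $t\ge1$ the statement "$H_k$ is generated by the class of $v^{(t)}_k$ for all $n\ge1$ and all $k$ with $0\le 2k\le n$" holds if and only if $t$ is a two-power. Theorem 2, in Section 9, treats all degrees $k$ when $t$ is a two-power and computes $\dim H_k$.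

## 4. Four cases by hand

**Small degree, $k<t$.** Here $\phi^{(t)}_k=0$, so the kernel is $\mathbb F\Omega^{(k)}$. Also $r=0$, so $v^{(t)}_k$ is a single $k$-subset, which generates $\mathbb F\Omega^{(k)}$. The claim holds for every $t\ge1$.

**Step $t=1$.** Write $f\in P_n$ as $f=x_1g+h$ with $g,h$ free of $x_1$. From $D(z)f=(x_1+z)D(z)g+D(z)h$ we read off
$$D^{(1)}f=x_1D^{(1)}g+g+D^{(1)}h.$$
If this is $0$, then $D^{(1)}g=0$ and $D^{(1)}h=g$ (signs do not matter). Hence $D^{(1)}(x_1h)=h+x_1D^{(1)}h=h+x_1g=f$. So $\ker D^{(1)}=\operatorname{im}D^{(1)}$, all $H_k$ are zero, and the claim holds trivially.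

**Step $t=2$, $n=4$, $k=2$.** The translates of $v^{(2)}_2=\{1,4\}+\{2,4\}$ are the sums of two pairs that share a letter. Any two pairs can be joined by a chain in which neighbors share a letter, so these sums span all combinations with coefficient sum $0$. Here $v^{(2)}_2$ generates the whole kernel, and the image is not even needed.

**Step $t=2$, $n=8$, $k=4$.** Now the image is needed. Let $f=D^{(2)}(x_1x_2\cdots x_6)$, the sum of all $4$-subsets of $\{1,\dots,6\}$. It lies in the image, hence in $\ker\phi^{(2)}_4$. But $D^{(4)}f=\binom64\varnothing=15\,\varnothing\ne0$, while $D^{(4)}$ kills $v^{(2)}_4$, and therefore kills the module it generates, since $D^{(4)}$ commutes with $S_8$. So $f\notin\langle v^{(2)}_4\rangle$.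

The last case shows what must be done. An element of $\ker D^{(t)}$ may survive under longer steps, whereas everything in $\langle v^{(t)}_k\rangle$ is killed by all steps of length at least $t$. So there are two tasks: find everything that is killed by all the long steps, and correct an arbitrary element of $\ker D^{(t)}$ by an element of the image until all the long steps kill it.

## 5. The elements killed by all long steps

**Definition ($K$ and $U$).** For $0\le r\le k$ and $n\ge0$ let
$$K_{k,r}(n)=\{f\in\mathbb F\Omega^{(k)}:D^{(j)}f=0\ \text{ for all } j>k-r\},$$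
and let $U_{k,r}(n)$ be the span of all products
$$\prod_{i=1}^r(x_{a_i}+x_{b_i})\prod_{i=1}^{k-r}x_{c_i}$$
in which the $k+r$ indices $a_i,b_i,c_i\in\{1,\dots,n\}$ are distinct.

The group $S_n$ permutes these products transitively, so any one of them generates $U_{k,r}(n)$ as an $\mathbb FS_n$-module. For $n=4$, $k=2$, $r=1$: $K_{2,1}(4)$ is the set of combinations of pairs with coefficient sum $0$ (the condition is $D^{(2)}f=0$), and $U_{2,1}(4)$ is spanned by the elements $(x_a+x_b)x_c$. The third case of Section 4 says that they are equal.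

**Proposition 4.** Let $0\le r\le k$. (a) If $k+r>n$, then $K_{k,r}(n)=0$. (b) If $k+r\le n$, then $K_{k,r}(n)=U_{k,r}(n)$.

**Proof of (a): recover each coefficient by inclusion–exclusion.** We may assume $k\le n$. Let $f=\sum_Yc_YY\in K_{k,r}(n)$. If $|X|\le r-1$, then $k-|X|>k-r$, so $D^{(k-|X|)}f=0$; its coefficient at $X$ is $\sum_{Y\supseteq X}c_Y$, so this sum is $0$. Now fix $Y_0\in\Omega^{(k)}$ and let $Z$ be its complement. Then $|Z|=n-k\le r-1$, so every $X\subseteq Z$ qualifies, and
$$0=\sum_{X\subseteq Z}\ \sum_{Y\supseteq X}c_Y=\sum_Y2^{|Y\cap Z|}c_Y=\sum_{Y\cap Z=\varnothing}c_Y=c_{Y_0}.$$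
The second equality counts the sets $X\subseteq Y\cap Z$. The third uses characteristic two. The last holds because a $k$-set disjoint from $Z$ lies in $Y_0$, hence equals $Y_0$. So $f=0$.

**Proof of (b): strip off the last variable.** Applying $D(z)$ to a spanning product gives $\prod(x_{a_i}+x_{b_i})\prod(x_{c_i}+z)$, which has degree at most $k-r$ in $z$. So $U_{k,r}(n)\subseteq K_{k,r}(n)$.

We prove the reverse inclusion by induction on $n$. If $r=0$, then $U_{k,0}(n)=\mathbb F\Omega^{(k)}$ and there is nothing to do; this includes $n=0$. Let $r\ge1$ and $f=x_ng+h\in K_{k,r}(n)$ with $g,h$ free of $x_n$. In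
$$D(z)f=(x_n+z)D(z)g+D(z)h$$
the terms that involve $x_n$ give $x_nD^{(j)}g$ at $z^j$, so $D^{(j)}g=0$ for $j>k-r=(k-1)-(r-1)$. Hence $g\in K_{k-1,r-1}(n-1)$. Since $(k-1)+(r-1)\le n-2\le n-1$, induction gives $g\in U_{k-1,r-1}(n-1)$.

Let $u$ be a spanning product of $U_{k-1,r-1}(n-1)$. It uses $k+r-2\le n-2$ of the indices $1,\dots,n-1$, so some $b<n$ is unused. Then $u\,(x_b+x_n)$ lies in $U_{k,r}(n)$, and its $x_n$-coefficient is $u$. Subtracting from $f$ a combination of such elements, which lie in $K_{k,r}(n)$, we may assume $g=0$. Then $f=h\in K_{k,r}(n-1)$. If $k+r\le n-1$, induction gives $f\in U_{k,r}(n-1)\subseteq U_{k,r}(n)$. If $k+r=n$, then $k+r>n-1$ and $f=0$ by (a). $\square$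

**The value of $r$ that matters.** Let $t\ge1$, $k\ge0$ and $r=\max(0,k-t+1)$. Then
$$K_{k,r}(n)=\{f\in\mathbb F\Omega^{(k)}:D^{(j)}f=0\ \text{ for all } j\ge t\}.\tag{4}$$
If $k\ge t-1$, this is clear, since $k-r=t-1$. If $k<t-1$, then $r=0$ and both sides are $\mathbb F\Omega^{(k)}$. By (3), when $2k\le n$ the vector $v^{(t)}_k$ is one of the products spanning $U_{k,r}(n)$. Moreover $k+r\le2k\le n$, so Proposition 4(b) shows that $v^{(t)}_k$ generates exactly $K_{k,r}(n)$. The first task is done, for every $t\ge1$. What remains is to prove, for $t$ a two-power,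
$$\ker\phi^{(t)}_k=K_{k,r}(n)+\operatorname{im}\phi^{(t)}_{k+t},\qquad r=\max(0,k-t+1).\tag{5}$$

## 6. An induction on $n$ that stalls on the line $2k=n+t$

Stripping off a variable worked for Proposition 4, so it is natural to try it on (5), for all $k\ge0$ at once. If $k\le t-1$, then $r=0$ and $K_{k,r}(n)=\mathbb F\Omega^{(k)}$, so (5) is trivial. Let $k\ge t$, so $r=k-t+1\ge1$, and let $f=x_ng+h\in\ker\phi^{(t)}_k$. Then
$$D^{(t)}f=x_nD^{(t)}g+D^{(t-1)}g+D^{(t)}h,\qquad\text{so}\quad D^{(t)}g=0,\quad D^{(t-1)}g=D^{(t)}h.$$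
By induction $g=v'+D^{(t)}g'$ with $v'\in K_{k-1,r-1}(n-1)$. Subtracting $D^{(t)}(x_ng')=x_nD^{(t)}g'+D^{(t-1)}g'$ from $f$, we may assume $g=v'$. There are three cases.

* If $k+r\le n$, then $v'\in U_{k-1,r-1}(n-1)$, and as in Proposition 4 there is an element of $U_{k,r}(n)$ with $x_n$-coefficient $v'$. It lies in $\ker D^{(t)}$, so we may subtract it. What is left is an element of $\ker D^{(t)}$ in $n-1$ variables, and induction finishes, since $K_{k,r}(n-1)\subseteq K_{k,r}(n)$.
* If $k+r\ge n+2$, then $(k-1)+(r-1)>n-1$, so $v'=0$ by Proposition 4(a). Again we are left with $n-1$ variables, and induction finishes.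
* If $k+r=n+1$, that is, $2k=n+t$, then the products in $U_{k-1,r-1}(n-1)$ use all $n-1$ letters. There is no free letter $b$ with which to form $u(x_b+x_n)$.

The third case is where the argument stops. Here $K_{k,r}(n)=0$, so we would have to show that $f$ lies in the image, and we know only $D^{(t-1)}v'=D^{(t)}h$. The case cannot be avoided by staying in the range $2k\le n$, because the first case passes from $(n,k)$ to $(n-1,k)$ and so drifts toward the line.

Nothing so far has used that $t$ is a two-power, and on this line it has to be used. Take $t=3$, $n=5$, $k=4$, so $2k=n+t$ and $r=2$. Let $f$ be the sum of all $4$-subsets of $\{1,\dots,5\}$. Each letter lies in four of them, so $D^{(3)}f=0$. But $K_{4,2}(5)=0$ by Proposition 4(a), and the image is zero because $\mathbb F\Omega^{(7)}=0$. So (5) is false here. In this example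
$$g=x_1x_2x_3+x_1x_2x_4+x_1x_3x_4+x_2x_3x_4=(x_1+x_2)x_3x_4+(x_3+x_4)x_1x_2\in U_{3,1}(4),$$
and every product uses all four letters, as predicted.

So let $t=2^s$. By (2) and (4), equation (5) for all $k$ together says that, on $P_n$,
$$\ker y_s=\Bigl(\bigcap_{i\ge s}\ker y_i\Bigr)+\operatorname{im}y_s.$$
This form mentions neither $k$ nor $S_n$. It is a statement about a vector space with operators, and we may replace $P_n$ by anything isomorphic to it as such. The plan is to induct on $s$ instead of on $n$: we look for a copy of the same structure inside $P_n$ in which $y_i$ acts as $y_{i-1}$.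

## 7. Tensor powers of $E$ and the twist $z\mapsto z^2$

**Definition (D-space).** A D-space is a finite-dimensional $\mathbb F$-space $M$ with a power series $D_M(z)=\sum_jD^{(j)}z^j$, where $D^{(j)}\in\operatorname{End}(M)$ and $D^{(0)}=1$. Isomorphisms are linear isomorphisms that commute with all $D^{(j)}$, and direct sums are the usual ones. Put $D_{M\otimes N}(z)=D_M(z)\otimes D_N(z)$ and $y_i=D^{(2^i)}$.

The basic example is $E=\langle1,x\rangle$ with $D(z)1=1$ and $D(z)x=x+z$. Sending $x_{i}$ to the tensor with $x$ in place $i$ and $1$ elsewhere, and products of variables accordingly, we get $P_n=E^{\otimes n}$ with the series $D(z)$ of Section 1, because $D(z)$ is multiplicative on disjoint variables. Another example is the one-dimensional D-space $\mathbb F$ with series $1$; it is a unit for $\otimes$, and it equals $P_0=E^{\otimes0}$.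

**Definition (twist).** The twist $M^F$ is the space $M$ with the series $D_M(z^2)$.

For example, $E^F=\langle1,X\rangle$ with $D(z)1=1$ and $D(z)X=X+z^2$. On $E^F$ we have $y_0=0$, and $y_1$ sends $X$ to $1$, just as $y_0$ sends $x$ to $1$ on $E$. In general, for $i\ge1$ the operator $y_i$ of $M^F$ is the operator $y_{i-1}$ of $M$. Directly from the definitions, $(M\otimes N)^F=M^F\otimes N^F$, $(M\oplus N)^F=M^F\oplus N^F$ and $\mathbb F^F=\mathbb F$; and $\otimes$ is associative and commutative up to isomorphism and distributes over $\oplus$.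

The next lemma finds a twist inside $P_3$. In characteristic two the elementary symmetric polynomial $e_2$ in three variables is sent to $e_2+z^2$, with no term in $z$.

**Lemma 5.** $E^{\otimes3}\cong(E\otimes E^F)\oplus E\oplus E$ as D-spaces.

**Proof.** We exhibit the three summands in $P_3$. Since $x_1+x_2$ and $x_2+x_3$ are fixed by $D(z)$, we have
$$(x_1+x_2)x_3\mapsto(x_1+x_2)x_3+z(x_1+x_2),\qquad(x_2+x_3)x_1\mapsto(x_2+x_3)x_1+z(x_2+x_3).$$
So $\langle x_1+x_2,(x_1+x_2)x_3\rangle\cong E$ via $1\mapsto x_1+x_2$, $x\mapsto(x_1+x_2)x_3$, and likewise $\langle x_2+x_3,(x_2+x_3)x_1\rangle\cong E$.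

Let $e_i$ be the elementary symmetric polynomials in $x_1,x_2,x_3$. Under $D(z)$,
$$\begin{aligned}e_3&\mapsto(x_1+z)(x_2+z)(x_3+z)=e_3+ze_2+z^2e_1+z^3,\\ e_2&\mapsto e_2+2ze_1+3z^2=e_2+z^2,\\ e_1&\mapsto e_1+3z=e_1+z,\qquad 1\mapsto1.\end{aligned}$$
In $E\otimes E^F$,
$$xX\mapsto(x+z)(X+z^2)=xX+zX+z^2x+z^3,\quad X\mapsto X+z^2,\quad x\mapsto x+z,\quad1\mapsto1.$$
Comparing, $xX,X,x,1\mapsto e_3,e_2,e_1,1$ is an isomorphism from $E\otimes E^F$ onto $\langle e_3,e_2,e_1,1\rangle$.

It remains to see that the eight vectors form a basis of $P_3$. In degree $1$ the vectors $x_1+x_2$, $x_2+x_3$ are independent and have coefficient sum $0$, while $e_1$ has coefficient sum $3=1$. In degree $2$ the vectors $x_1x_3+x_2x_3$, $x_1x_2+x_1x_3$ are independent with coefficient sum $0$, while $e_2$ has coefficient sum $1$. In degrees $0$ and $3$ we have $1$ and $e_3$. $\square$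

**Lemma 6.** Let $N_a=(E\oplus\mathbb F\oplus\mathbb F)^{\otimes a}$. For all $a\ge0$,
$$E^{\otimes(2a+1)}\cong E\otimes N_a^F\qquad\text{and}\qquad E^{\otimes(2a+2)}\cong E\otimes E\otimes N_a^F.$$

**Proof.** The first formula is clear for $a=0$. Lemma 5 says $E^{\otimes3}\cong E\otimes(E^F\oplus\mathbb F\oplus\mathbb F)=E\otimes(E\oplus\mathbb F\oplus\mathbb F)^F$. So for $a\ge1$, by induction,
$$E^{\otimes(2a+1)}=E^{\otimes2}\otimes E^{\otimes(2a-1)}\cong E^{\otimes3}\otimes N_{a-1}^F\cong E\otimes(E\oplus\mathbb F\oplus\mathbb F)^F\otimes N_{a-1}^F\cong E\otimes N_a^F.$$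
Tensoring with $E$ gives the second formula. $\square$

By distributivity, $N_a$ is a direct sum of D-spaces $E^{\otimes b}$ with $0\le b\le a$. This is what lets an induction close: after removing one or two factors $E$, what remains is a twist of a sum of D-spaces of the original kind.

**Definition (property $(s)$).** A D-space $M$ has property $(s)$ if
$$\ker y_s\subseteq\Bigl(\bigcap_{i\ge s}\ker y_i\Bigr)+y_sM.$$

This is not automatic. On $E^F$ we have $y_0=0$, so $\ker y_0=E^F$ and $y_0E^F=0$, while $y_1X=1\ne0$; so $E^F$ does not have property $(0)$. It does have property $(1)$: $\ker y_1=\langle1\rangle$, and every $y_i$ with $i\ge1$ kills $1$.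

Two observations follow at once. A direct sum of D-spaces with property $(s)$ has property $(s)$, because kernels, images and intersections are formed summand by summand. And property $(s)$ depends only on the operators $y_i$ with $i\ge s$, so to test it we may use any linear isomorphism that respects these.

**Proposition 7.** For all $n\ge0$ and $s\ge0$ the D-space $E^{\otimes n}=P_n$ has property $(s)$. That is, if $f\in P_n$ and $y_sf=0$, then $f=v+y_sg$ with $g,v\in P_n$ and $y_iv=0$ for all $i\ge s$.

**Proof.** We use induction on $s$, for all $n$ simultaneously. If $n=0$, every $y_i$ is $0$ and there is nothing to prove. Let $n\ge1$.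

**Step 1: $s=0$.** The case $t=1$ of Section 4 shows that $\ker y_0\subseteq y_0P_n$ for $n\ge1$, so property $(0)$ holds with $v=0$.

**Step 2: $s\ge1$ and $n=2a+1$ odd; remove one factor $E$.** By Lemma 6 we may work in $E\otimes N_a^F$, whose series is
$$(1+zD_E^{(1)})\otimes D_{N_a}(z^2).$$
For $i\ge1$ the exponent $2^i$ is even, so the term $zD_E^{(1)}$ does not contribute, and
$$y_i=1\otimes D_{N_a}^{(2^{i-1})}.$$
So for the operators $y_i$ with $i\ge1$, the space $E^{\otimes n}$ is isomorphic to $N_a\oplus N_a$ with $y_i$ acting as the operator $y_{i-1}$ of $N_a\oplus N_a$. Now $N_a$ is a direct sum of D-spaces $E^{\otimes b}$, which have property $(s-1)$ by induction, so $N_a\oplus N_a$ has property $(s-1)$. Shifting the index by one, $E^{\otimes n}$ has property $(s)$.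

**Step 3: $s\ge1$ and $n=2a+2$ even; remove two factors $E$.** By Lemma 6 we may work in $(E\otimes E)\otimes N_a^F$. On $E\otimes E=P_2$ we have $D^{(j)}=0$ for $j\ge3$, so the series is
$$(1+zD^{(1)}+z^2D^{(2)})\otimes D_{N_a}(z^2).$$
For $i\ge1$ the coefficient of $z^{2^i}$ is
$$y_i=1\otimes D_{N_a}^{(2^{i-1})}+D^{(2)}\otimes D_{N_a}^{(2^{i-1}-1)}.$$
The extra term is harmless, for the following reason. We have $P_2=\langle1,x_1x_2\rangle\oplus\langle x_1\rangle\oplus\langle x_2\rangle$, where $D^{(2)}$ sends $x_1x_2$ to $1$ and kills $1,x_1,x_2$. Identify $\langle1,x_1x_2\rangle$ with $E$ by $1\mapsto1$, $x_1x_2\mapsto x$; then $D^{(2)}$ corresponds to $D_E^{(1)}$. On the D-space $E\otimes N_a$ (no twist), with series $(1+zD_E^{(1)})\otimes D_{N_a}(z)$, one has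
$$y_{i-1}=1\otimes D_{N_a}^{(2^{i-1})}+D_E^{(1)}\otimes D_{N_a}^{(2^{i-1}-1)},$$
which is the same expression. On $\langle x_1\rangle\otimes N_a^F$ and $\langle x_2\rangle\otimes N_a^F$ the extra term vanishes and $y_i$ is the operator $y_{i-1}$ of $N_a$. So for the operators $y_i$ with $i\ge1$, the space $E^{\otimes n}$ is isomorphic to
$$(E\otimes N_a)\oplus N_a\oplus N_a$$
with $y_i$ acting as $y_{i-1}$. This is a direct sum of D-spaces $E^{\otimes b}$, so it has property $(s-1)$ by induction, and hence $E^{\otimes n}$ has property $(s)$. $\square$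

As an illustration, take $s=1$ and $n=3$. Then $N_1=E\oplus\mathbb F\oplus\mathbb F$, and $y_1$ acts on $P_3$ as $y_0$ acts on $N_1\oplus N_1$. The two copies of $E$ contribute nothing to $\ker y_1/\operatorname{im}y_1$, and the four copies of $\mathbb F$ contribute $4$. Directly, with $t=2$: $\phi^{(2)}_3$ and $\phi^{(2)}_2$ both have rank $1$, so $\dim H_1=3-1=2$, $\dim H_2=3-1=2$ and $H_0=H_3=0$, again a total of $4$.

## 8. Theorem 1: the kernel is $\langle v^{(t)}_k\rangle$ plus the image

**Proposition 8.** Let $t=2^s$, $n\ge1$, $0\le k\le n$ and $r=\max(0,k-t+1)$. Then (5) holds: $\ker\phi^{(t)}_k=K_{k,r}(n)+\operatorname{im}\phi^{(t)}_{k+t}$.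

**Proof.** By (4), $K_{k,r}(n)\subseteq\ker\phi^{(t)}_k$, so the right side is contained in the left. Conversely, let $f\in\ker\phi^{(t)}_k$, that is, $f\in\mathbb F\Omega^{(k)}$ with $y_sf=0$. By Proposition 7, $f=v+y_sg$ with $y_iv=0$ for all $i\ge s$. We now restore the degree. Each $y_i$ lowers degree by exactly $2^i$, so each homogeneous component of $v$ is also killed by all $y_i$ with $i\ge s$. Taking degree-$k$ components of $f=v+y_sg$, we may therefore assume $v\in\mathbb F\Omega^{(k)}$ and $g\in\mathbb F\Omega^{(k+t)}$. By (2), $D^{(j)}v=0$ for all $j\ge t$, so $v\in K_{k,r}(n)$ by (4). And $y_sg\in\operatorname{im}\phi^{(t)}_{k+t}$. $\square$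

**Proof of Theorem 1.** Let $t=2^s$, $k\ge0$, $2k\le n$ and $r=\max(0,k-t+1)$. Then $k+r\le2k\le n$. By (3), $v^{(t)}_k$ is one of the products spanning $U_{k,r}(n)$, so it generates $U_{k,r}(n)$, which is $K_{k,r}(n)$ by Proposition 4(b). Proposition 8 now reads
$$\ker\phi^{(t)}_k=\langle v^{(t)}_k\rangle+\operatorname{im}\phi^{(t)}_{k+t},$$
which is the assertion. $\blacksquare$

## 9. All degrees: vanishing outside $|n-2k|<t$ and a count of walks

**Theorem 2.** Let $t=2^s$, $n\ge1$, $0\le k\le n$ and $r=\max(0,k-t+1)$.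

1. If $2k<n+t$, then $k+r\le n$, and $H_k$ is generated by the class of $\prod_{i\le r}(x_{a_i}+x_{b_i})\prod_{i\le k-r}x_{c_i}$ for any distinct indices $a_i,b_i,c_i$.
2. $H_k\ne0$ if and only if $t\ge2$ and $|n-2k|<t$.
3. If $|n-2k|<t$, then $\dim H_k=\sum_{i\in\mathbb Z}(-1)^i\binom n{k+it}$. This is the number of walks on $\mathbb Z$ with $n$ steps $\pm1$, from $0$ to $n-2k$, staying strictly between $-t$ and $t$.

For $n=4$, $t=2$, $k=2$ the sum is $6-1-1=4$, in agreement with Section 2. The walks of four steps from $0$ to $0$ inside $\{-1,0,1\}$ consist of two excursions, each to $1$ or to $-1$, which again gives $4$.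

**Step 1: the condition $k+r>n$, and part (1).** We claim $k+r>n\iff2k\ge n+t$. If $k\ge t-1$, then $k+r=2k-t+1$ and this is clear. If $k<t-1$, then $k+r=k\le n$ and $2k<n+t$, so both conditions fail. Now if $2k<n+t$, then $k+r\le n$, the product lies in $U_{k,r}(n)=K_{k,r}(n)\subseteq\ker\phi^{(t)}_k$ and generates it, and Proposition 8 gives (1).

**Step 2: vanishing for $2k\ge n+t$.** Here $K_{k,r}(n)=0$ by Proposition 4(a), so $H_k=0$ by Proposition 8. This settles the line on which the induction of Section 6 stalled.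

**Step 3: a symmetry, to get vanishing for $2k\le n-t$.** In the bases $\Omega^{(k)},\Omega^{(k-t)}$ the transpose of $\phi^{(t)}_k$ is $X\mapsto\sum_{Y\supseteq X,\,|Y|=k}Y$. Replace each set by its complement: a set of size $n-k+t$ is sent to the sum of its subsets of size $n-k$. This is $\phi^{(t)}_{n-k+t}$. Hence $\operatorname{rank}\phi^{(t)}_k=\operatorname{rank}\phi^{(t)}_{n-k+t}$, for every $k$. In
$$\dim H_k=\binom nk-\operatorname{rank}\phi^{(t)}_k-\operatorname{rank}\phi^{(t)}_{k+t}$$
the two ranks equal $\operatorname{rank}\phi^{(t)}_{n-k+t}$ and $\operatorname{rank}\phi^{(t)}_{n-k}$, so $\dim H_k=\dim H_{n-k}$. With Step 2, $H_k=0$ whenever $|n-2k|\ge t$.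

**Step 4: the alternating sum.** Let $|n-2k|<t$. For $i\ne0$,
$$|n-2(k+it)|\ge2t|i|-|n-2k|>t,$$
so $H_{k+it}=0$ (by Step 3, or trivially if $k+it$ is outside $\{0,\dots,n\}$). Thus the complex
$$\cdots\to\mathbb F\Omega^{(k+t)}\to\mathbb F\Omega^{(k)}\to\mathbb F\Omega^{(k-t)}\to\cdots$$
has homology only at $\mathbb F\Omega^{(k)}$, and comparing Euler characteristics gives $\dim H_k=\sum_i(-1)^i\binom n{k+it}$.

**Step 5: the sum counts walks.** For $m\ge0$ and $w\equiv m\bmod2$ define the integer
$$a_m(w)=\sum_{i\in\mathbb Z}(-1)^i\binom m{(m-w)/2+it}.$$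
Pascal's rule $\binom{m+1}{c}=\binom mc+\binom m{c-1}$ with $c=(m+1-w)/2+it$ gives
$$a_{m+1}(w)=a_m(w-1)+a_m(w+1),$$
because $(m-(w-1))/2=(m+1-w)/2$ and $(m-(w+1))/2=(m+1-w)/2-1$. The symmetry $\binom mc=\binom m{m-c}$ gives $a_m(-w)=a_m(w)$. Shifting $i$ by one gives $a_m(w+2t)=-a_m(w)$. For $t\equiv m\bmod2$, putting $w=-t$ yields $a_m(t)=-a_m(-t)=-a_m(t)$, so $a_m(\pm t)=0$. Finally, $a_0(w)$ can be non-zero only if $w/2$ is a multiple of $t$; so for even $w$ with $|w|<t$ we have $a_0(w)=1$ if $w=0$ and $a_0(w)=0$ otherwise.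

Let $W_m(w)$ be the number of $m$-step $\pm1$ walks from $0$ to $w$ that stay strictly between $-t$ and $t$. Looking at the last step, for $|w|<t$ we have $W_{m+1}(w)=W_m(w-1)+W_m(w+1)$, where $W_m(\pm t)=0$; and $W_0(w)$ is $1$ for $w=0$ and $0$ otherwise. So $a_m$ and $W_m$ satisfy the same recursion for $|w|<t$, with the same boundary and initial values, and they agree for $|w|<t$, $w\equiv m\bmod2$. Taking $m=n$ and $w=n-2k$, so that $(n-w)/2=k$, proves (3).

**Step 6: part (2).** If $|n-2k|\ge t$, then $H_k=0$ by Step 3. Let $w=n-2k$ with $|w|<t$. If $t=1$, there is no such walk with $n\ge1$ steps, so $H_k=0$. If $t\ge2$, note that $n-|w|$ is even and non-negative, since $0\le k\le n$. Take the walk that alternates $0,1,0,1,\dots,0$ for $n-|w|$ steps and then goes monotonically to $w$. It stays strictly between $-t$ and $t$, so $\dim H_k\ge1$. $\blacksquare$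

## 10. Theorem 3: a long step that detects failure when $t$ is not a two-power

If $t$ is not a two-power, its binary expansion has two different digits $1$. We use one of them to make a symmetric element lie in the kernel, and the other to make a suitable long step $D^{(j)}$ vanish on the image. This $D^{(j)}$ also kills $v^{(t)}_k$, but not the symmetric element.

**Step 1: the choice of parameters.** Let $2^p\ne2^q$ both occur in the binary expansion of $t$. Choose $N$ with $2^{N-2}>t$; then $p,q\le N-3$. Put
$$n=2^N-1,\quad b=2^{N-1}+2^p,\quad k=n-b=2^{N-1}-1-2^p,\quad j=2^{N-2}+2^q.$$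
Then $2k=2^N-2-2^{p+1}\le n$ and $j>t$. Since $p\ne q$ and both are at most $N-3$, we have $2^p+2^q<2^{N-2}$, so $k-j=2^{N-2}-1-2^p-2^q\ge0$; in particular $k\ge0$.

**Step 2: the element.** Let $e_m=\sum_{X\in\Omega^{(m)}}X$. Each $(k-i)$-set lies in $\binom{n-k+i}i$ sets of size $k$, and $n-k=b$, so
$$D^{(i)}e_k=\binom{b+i}ie_{k-i}.$$
Recall that $\binom{c+d}d$ is odd if and only if $c,d$ have no common binary digit $1$.

**Step 3: four checks.**

* $D^{(t)}e_k=0$, since $b$ and $t$ share the digit $2^p$. So $e_k\in\ker\phi^{(t)}_k$.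
* $D^{(j)}e_k=e_{k-j}\ne0$. Indeed the digits of $b$ are at $N-1$ and $p$, those of $j$ at $N-2$ and $q$, and these are disjoint because $p\ne q$ and $p,q\le N-3$.
* $D^{(j)}$ kills $\operatorname{im}\phi^{(t)}_{k+t}$, since $D^{(j)}D^{(t)}=\binom{j+t}tD^{(j+t)}$ by (1), and $j$ and $t$ share the digit $2^q$.
* $D^{(j)}$ kills the module generated by $v^{(t)}_k$. With $r=\max(0,k-t+1)$, formula (3), valid for any $t\ge1$, gives $v^{(t)}_k\in U_{k,r}(n)\subseteq K_{k,r}(n)$, and $j\ge t>k-r$, so $D^{(j)}v^{(t)}_k=0$. Moreover $D^{(j)}$ commutes with $S_n$.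

So $e_k\in\ker\phi^{(t)}_k$ does not lie in $\langle v^{(t)}_k\rangle+\operatorname{im}\phi^{(t)}_{k+t}$, and the class of $v^{(t)}_k$ does not generate $H_k$. $\blacksquare$

For $t=3$, with $p=0$, $q=1$ and $N=4$, this gives $n=15$, $b=9$, $k=6$, $j=6$. The three binomial coefficients are $\binom{b+t}t=\binom{12}3=220$, which is even, so $e_6\in\ker\phi^{(3)}_6$; $\binom{b+j}j=\binom{15}6=5005$, which is odd, so $D^{(6)}e_6=\varnothing\ne0$; and $\binom{j+t}t=\binom93=84$, which is even, so $D^{(6)}$ kills the image of $\phi^{(3)}_9$. And $v^{(3)}_6=\prod_{i\le4}(x_{2i-1}+x_{2i})\,x_{10}x_{12}$ is killed by every $D^{(j)}$ with $j\ge3$.
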